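# Real rank zero for the uniform Roe algebra of the integers

## 1. Statement of the theorem and of its two extensions

**Theorem A.** *The uniform Roe algebra $C^*_u|\mathbb Z|$ of the integers has real rank zero.*

The same method gives two further statements, also proved below.

**Theorem B.** *Let $X$ be a locally compact totally disconnected Hausdorff space and $\sigma$ a homeomorphism of $X$. Then $C_0(X)\rtimes_\sigma\mathbb Z$ has real rank zero if and only if $\sigma$ has no periodic points.*

**Corollary C.** *If a bounded geometry metric space $X$ admits a coarse embedding into $\mathbb Z$, then $C^*_u(X)$ has real rank zero.*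

The question whether $C^*_u|\mathbb Z|$ has real rank zero comes from Kang Li and Rufus Willett, "Low dimensional properties of uniform Roe algebras", arXiv:1705.01290 (2017). Let us unpack the words.

**Definition (uniform Roe algebra).** A metric space $X$ has *bounded geometry* if for every $r>0$ there is a uniform bound on the cardinalities of the $r$-balls. An operator $T$ on $\ell^2(X)$, written as a matrix $(T_{xy})$, has *propagation* $\le r$ if $T_{xy}=0$ whenever $d(x,y)>r$. The algebra $C^*_u(X)$ is the norm closure in $\mathcal B(\ell^2(X))$ of the $*$-algebra of all bounded operators of finite propagation. For $X=\mathbb Z$ with $d(m,n)=|m-n|$ we write $C^*_u|\mathbb Z|$.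

On $\mathbb Z$ these are norm limits of band matrices. Propagation $0$ means diagonal, so $\ell^\infty(\mathbb Z)\subseteq C^*_u|\mathbb Z|$. The shift $u$, $(u\xi)(n)=\xi(n-1)$, has propagation $1$. The entries along a diagonal of a band matrix may be any bounded sequence.

**Definition (real rank zero).** A unital $C^*$-algebra has *real rank zero* if every self-adjoint element is a norm limit of self-adjoint elements with finite spectrum; equivalently, if the invertible self-adjoint elements are dense in the self-adjoint elements. For a nonunital algebra, real rank zero means that the self-adjoint elements of finite spectrum are dense in the self-adjoint elements.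

We use the formulation with invertibles: *given a self-adjoint band matrix, perturb it slightly, inside the algebra, so that it becomes invertible.* The algebra $M_n(\mathbb C)$ has real rank zero: move the eigenvalues off $0$. So does $\ell^\infty(\mathbb Z)$: replace each real entry of modulus $<\delta$ by $\delta$. But $C(\mathbb T)$ does not: a real continuous function without zeros on the circle has constant sign, so it cannot be within distance $<1$ of $\operatorname{Re}z$, which takes both values $\pm1$.

For Corollary C: a map $f:X\to\mathbb Z$ is a *coarse embedding* if for every $R$ there is $S$ such that $d(x,y)\le R$ implies $|f(x)-f(y)|\le S$, and for every $S$ there is $R$ such that $|f(x)-f(y)|\le S$ implies $d(x,y)\le R$. For instance, $n\mapsto 5n$ is a coarse embedding of $\mathbb Z$ into itself, and $n\mapsto n^2$ is not, because neighbours get arbitrarily far apart. A finitely generated virtually cyclic group is finite or quasi-isometric to $\mathbb Z$, so Corollary C covers all of these. Crossed products are recalled in Section 10, where they are first needed.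

## 2. The operator $\frac12(u+u^*)$, and two perturbations that fail

Diagonal operators are settled by the remark on $\ell^\infty(\mathbb Z)$. The first operator with a real difficulty is
$$T=\tfrac12(u+u^*),\qquad T_{n,n+1}=T_{n+1,n}=\tfrac12 .$$
Under $\ell^2(\mathbb Z)\cong L^2(\mathbb T)$ it is multiplication by $\operatorname{Re}z$. Its spectrum is $[-1,1]$.

**Functional calculus leaves the algebra.** On the operator level it is easy to open a gap: let $\varphi(t)=t$ for $|t|\ge\delta$, $\varphi(t)=\delta$ for $0\le t<\delta$, $\varphi(t)=-\delta$ for $-\delta<t<0$. Then $\varphi(T)$ is invertible and $\|\varphi(T)-T\|\le\delta$. But $\varphi(T)\notin C_u^*|\mathbb Z|$. Indeed, suppose $B$ has finite propagation and $\|B-\varphi(T)\|<\delta$. Let $\mu$ be an invariant mean on $\ell^\infty(\mathbb Z)$ and put $B'_{nm}=\mu_k(B_{n+k,m+k})$, that is, $\langle B'\xi,\eta\rangle=\mu_k\langle u^{-k}Bu^k\xi,\eta\rangle$. As $\varphi(T)$ commutes with $u$, we still have $\|B'-\varphi(T)\|<\delta$. Now $B'$ has finite propagation and is constant along diagonals, so it is multiplication by a trigonometric polynomial $p$. Near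 $z=i$ the function $\varphi(\operatorname{Re} z)$ equals $\delta$ on one side and $-\delta$ on the other. By continuity of $p$ both $|p(i)-\delta|<\delta$ and $|p(i)+\delta|<\delta$, which is impossible.

More generally, the same averaging shows that an element of $C^*_u|\mathbb Z|$ commuting with $u$ is multiplication by a continuous function on $\mathbb T$, and we saw that $C(\mathbb T)$ contains no self-adjoint invertible near $\operatorname{Re}z$. So the perturbation has to break the translation symmetry.

**Cutting costs too much.** The natural way to break the symmetry is to cut $\mathbb Z$ into blocks of length about $N$, replace $T$ by the block diagonal matrix $\bigoplus_I T_I$, and move the eigenvalues of each finite matrix $T_I$ off $(-\delta,\delta)$. The second part is fine: it costs at most $\delta$ whatever $N$ is, and a direct sum of matrices of bounded size has finite propagation. The first part fails. If $n$ and $n+1$ lie in different blocks, then every block diagonal $R$ satisfies $\|T-R\|\ge|T_{n,n+1}|=\frac12$, no matter how long the blocks are. This is the exact obstruction: the bond across a cut has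 norm of order $1$.

## 3. A corner matrix that is invertible whatever the coupling

We do not need block diagonal; we need invertible. The number $b$ in $\begin{pmatrix}b&\delta\\\delta&0\end{pmatrix}$ may be anything; the determinant is $-\delta^2$. In words: a bad coordinate is neutralised if it can be paired, by an entry $\delta$, with a vector that the operator kills. Here is the version we need.

**Lemma 1.** *Let $0<\delta,\alpha\le1$, let $H_1,H_2$ be Hilbert spaces, $b=b^*$ on $H_1$, $a=a^*$ on $H_2$, $x:H_2\to H_1$, with $\|b\|,\|x\|\le1$ and $\|ag\|\ge\alpha\|g\|$ for all $g$. Then on $H_1\oplus H_2\oplus H_1$*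
$$R=\begin{pmatrix}b&x&\delta\\x^*&a&0\\\delta&0&0\end{pmatrix}\qquad\text{satisfies}\qquad \|Rv\|\ge\tfrac{\alpha\delta^2}{7}\|v\| .$$

*Proof.* Let $R(s,g,f)=(y_1,y_2,y_3)=y$. The third row gives $\|s\|=\|y_3\|/\delta\le\|y\|/\delta$. The second row gives $\|g\|\le\alpha^{-1}(\|y_2\|+\|s\|)\le\alpha^{-1}(1+\delta^{-1})\|y\|\le\frac{2}{\alpha\delta}\|y\|$. The first row gives $\|f\|\le\delta^{-1}(\|y_1\|+\|s\|+\|g\|)\le\delta^{-1}\big(1+\frac1\delta+\frac2{\alpha\delta}\big)\|y\|\le\frac4{\alpha\delta^2}\|y\|$. Add the three bounds. $\square$

The size of $b$ and $x$ is irrelevant as long as it is bounded. What counts is the *dimension* of $H_1$: one approximate null vector of $T$ is spent for each bad coordinate. For propagation $\le r$, decoupling a block from the rest of the line means sacrificing its first $r$ and last $r$ points. That is a number of coordinates independent of $N$.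

So the lecture splits into two situations.

* **Many near-null vectors in a block.** Spend them on the boundary points. For $T=\frac12(u+u^*)$ every long block is of this kind: on an interval with $m$ points, $T$ has eigenvalues $\cos\frac{\pi j}{m+1}$, $1\le j\le m$, and since $|\cos(\frac\pi2-t)|\le|t|$, at least $\frac{2\delta(m+1)}\pi-1$ of them lie in $[-\delta,\delta]$.
* **Few near-null vectors in a block.** There is nothing to spend. An example is a diagonal matrix with entries $1$ except for sparse zeros. Here one need not cut: the few bad modes can be found and removed locally. For a general $T$ the reason will be that the block contains a long interval on which $T$ is bounded below, and bad modes on the two sides of such an interval barely see each other.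

## 4. The perturbation statement and its constants

**Conventions.** "Interval" means a (possibly infinite) set of consecutive integers. For $A\subseteq\mathbb Z$, $\chi_A$ is the projection onto $\ell^2(A)$ and $T_A=\chi_AT\chi_A$ as an operator on $\ell^2(A)$. Eigenvalues are counted with multiplicity. A function also denotes its multiplication operator.

**Lemma 2 (commutators).** *If $T$ has propagation $\le r$, $\|T\|\le1$, and $g$ is real with Lipschitz constant $L$, then $\|[T,g]\|\le(2r+1)rL$. The same holds for $T_P$, $P$ an interval.*

*Proof.* The entries $T_{xy}(g(y)-g(x))$ have modulus $\le rL$, and there are at most $2r+1$ nonzero ones in each row and column. Apply the Schur test. $\square$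

**Lemma 3 (min–max).** *Let $A$ be a self-adjoint matrix with $\langle Av,v\rangle\le\lambda\|v\|^2$ (resp. $<\lambda\|v\|^2$) for all nonzero $v$ in a $d$-dimensional subspace. Then $A$ has at least $d$ eigenvalues $\le\lambda$ (resp. $<\lambda$).*

*Proof.* Otherwise the spectral subspace for $(\lambda,\infty)$ (resp. $[\lambda,\infty)$) has codimension $<d$ and contains a nonzero $v$ of the given subspace, for which $\langle Av,v\rangle>\lambda\|v\|^2$ (resp. $\ge$). Contradiction. $\square$

**Proposition 4.** *Let $r\ge1$ be an integer and $0<\delta\le1$. There are $N\in\mathbb N$ and $\kappa>0$, depending only on $r,\delta$, such that the following holds. Let $T=T^*$ on $\ell^2(\mathbb Z)$ have $\|T\|\le1$ and propagation $\le r$, and let $\mathbb Z$ be partitioned into intervals ("blocks") of lengths in $[N,2N)$. Then there is $\tilde T=\tilde T^*$ with*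

1. *$\|\tilde T-T\|\le5\delta$;*
2. *$\|\tilde Tv\|\ge\kappa\|v\|$ for all $v$;*
3. *$\tilde T$ has propagation $\le9N$;*
4. *(locality) $\tilde T_{nm}$ is determined, by a rule invariant under translations of $\mathbb Z$, by the numbers $T_{kl}$ with $|k-n|,|l-n|\le20N$ and the set of left endpoints of blocks lying in $[n-20N,n+20N]$.*

Item 4 is needed only for Theorem B.

**Theorem A follows from Proposition 4.** Let $A=A^*\in C^*_u|\mathbb Z|$ and $\eta>0$. Choose $T_0$ of finite propagation with $\|A-T_0\|<\eta$; replacing $T_0$ by its real part we may take $T_0=T_0^*$. Let its propagation be $\le r$ with $r\ge1$. Put $\lambda=\max(1,\|T_0\|)$, $T=T_0/\lambda$, $\delta=\min(1,\eta/(5\lambda))$, and apply Proposition 4 with the blocks $[jN,(j+1)N)$. Then $\lambda\tilde T$ is self-adjoint and of finite propagation, so it lies in $C^*_u|\mathbb Z|$, and $\|A-\lambda\tilde T\|<\eta+5\lambda\delta\le2\eta$. A self-adjoint operator that is bounded below is invertible: it is injective with closed range, and the orthogonal complement of the range is the kernel. By spectral permanence $\lambda\tilde T$ is invertible in $C^*_u|\mathbb Z|$.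 So the invertible self-adjoint elements are dense. $\blacksquare$ (given Proposition 4)

**Constants.** Put
$$M=6r,\quad D=16r,\quad c=\tfrac\delta{100},\quad t_k=\delta c^k,\quad \delta_*=t_{D+1},$$
choose an integer
$$q\ \ge\ \frac{(2r+1)r}{c\,\delta_*}\qquad(\text{in particular }q>2r),\qquad\text{and put}\quad N=2r+5qM .$$
Roughly: $M$ separates "many" near-null vectors from "few"; $D$ bounds the number of near-null modes in a poor region; $t_k$ are the scales from which we pick; $q$ is the length over which cutoff functions vary. There is no circularity, because $D$ depends on $r$ only, not on the block length.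

**Definition (rich, poor).** For a block $I$ let $I'$ be $I$ without its first $r$ and last $r$ points; if $x\in I'$ and $y\notin I$, then $|x-y|>r$. The block $I$ is *rich* if $T_{I'}$ has at least $M$ eigenvalues in $[-\delta,\delta]$, and *poor* otherwise.

For $T=\frac12(u+u^*)$ and $r=1$ all blocks are rich by the count in Section 3: here $m\ge5qM=30q$ and $\delta q\ge3\delta/(c\delta_*)=300/\delta_*$, so $\frac{2\delta(m+1)}\pi-1$ is far larger than $M=6$. For $T=1$ and $\delta<1$ all blocks are poor.

## 5. A poor block contains a long interval on which $T$ is bounded below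

*Purpose: turn the count "few eigenvalues near $0$" into a place where $T$ has a gap.*

**Lemma 5.** *Let $I$ be poor and let $K_1,\dots,K_M\subseteq I'$ be the consecutive disjoint intervals of length $5q$ starting at the left end of $I'$ (they fit, since $|I'|\ge N-2r=5qM$). For some $a$ we have $\|Tv\|\ge\frac\delta2\|v\|$ for all $v\in\ell^2(K_a)$.*

*Proof.* Otherwise there are unit vectors $v_a\in\ell^2(K_a)$ with $\|Tv_a\|<\delta/2$ for every $a=1,\dots,M$. The vector $Tv_a$ lives on the $r$-neighbourhood of $K_a$. The neighbourhoods of $K_a$ and $K_{a+2}$ are disjoint because $|K_{a+1}|=5q>2r$. So each point lies in at most two neighbourhoods, and $|\alpha+\beta|^2\le2|\alpha|^2+2|\beta|^2$ gives, for $(a_j)\ne0$,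
$$\Big\|T\sum_j a_jv_j\Big\|^2\le2\sum_j|a_j|^2\|Tv_j\|^2<\delta^2\sum_j|a_j|^2=\delta^2\Big\|\sum_j a_jv_j\Big\|^2 .$$
Hence $\|T_{I'}v\|<\delta\|v\|$ for all nonzero $v$ in an $M$-dimensional subspace of $\ell^2(I')$. By Lemma 3 for $T_{I'}^2$ and $\lambda=\delta^2$, the matrix $T_{I'}$ has at least $M$ eigenvalues in $(-\delta,\delta)$, so $I$ is rich. Contradiction. $\square$

Let $J(I)$ be the leftmost such $K_a$, and write it as $J=J^1\cup\dots\cup J^5$, consecutive subintervals of length $q$ from left to right.

## 6. Runs of poor blocks

**Lemma 6.** *Let $P$ be the union of a maximal run of consecutive poor blocks. There is $T'_P=(T'_P)^*$ on $\ell^2(P)$ with $\|T'_P-T_P\|\le2\delta$, with $\|T'_Pv\|\ge0.4\,\delta_*\|v\|$ for all $v\in\ell^2(P)$, and with propagation $\le9N$.*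

The plan is to cover $P$ by overlapping pieces $B$, each running from one gapped interval to the next, to find the near-null modes of each piece, and to lift them to $\delta$. Two things could go wrong. Neighbouring pieces overlap, so their spectral projections are not orthogonal and cannot simply be added; we must truncate them. And truncation produces an error, which must be small compared with the lower bound we have on the remaining modes. The second point forces a careful choice of the spectral cutoff (Step 2).

**Step 1: the pieces.** *This step fixes the geometry.* Let $\dots,I_i,I_{i+1},\dots$ be the blocks of $P$ in order (possibly one block, possibly infinitely many), and $J_i=J(I_i)$. As $J_i\subseteq I_i'$, the vector $Tv$ is supported in $I_i\subseteq P$ for $v\in\ell^2(J_i)$, so $Tv=T_Pv$ and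
$$\|T_Pv\|\ge\tfrac\delta2\|v\|\qquad(v\in\ell^2(J_i)).\tag{1}$$
For consecutive $J_i,J_{i+1}$ put $B_i=[\min J_i,\max J_{i+1}]$. If $P$ has a first block $I_1$, put $B_0=[\min P,\max J_1]$. If $P$ has a last block $I_n$, put $B_n=[\min J_n,\max P]$. An end of $B$ coming from some $J_i$ is called a *gapped end*, an end that was taken to be an end of $P$ a *free end*. Every $B$ is finite, is contained in the union of at most two consecutive blocks of $P$, and has at least one gapped end.

If the left end of $B$ is gapped, given by $J_i$, let $\mathrm{out}_l=J_i^1\cup\dots\cup J_i^4$. If its right end is gapped, given by $J_j$, let $\mathrm{out}_r=J_j^2\cup\dots\cup J_j^5$. For a free end the set is empty. Put $\mathrm{out}=\mathrm{out}_l\cup\mathrm{out}_r$ and $B^\circ=B\setminus\mathrm{out}$. The two sets $\mathrm{out}_l,\mathrm{out}_r$ are disjoint, since they lie in different blocks when both are nonempty.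

Around a given $J_i$ the picture is this: the piece on the left has $B^\circ$ ending with $J_i^1$, the piece on the right has $B^\circ$ beginning with $J_i^5$, and $J_i^2\cup J_i^3\cup J_i^4$ belongs to no $B^\circ$. So the sets $B^\circ$ for distinct $B$ are at mutual distance $>3q>2r$.

**Step 2: a spectral gap at a suitable scale.** *This step separates the modes of $B$ to be removed from those to be kept, by a factor $c$.* Fix $B$ and let $A_B=\chi_BT_P^2\chi_B$ on $\ell^2(B)$, so that $\langle A_Bv,v\rangle=\|T_Pv\|^2$ for $v\in\ell^2(B)$. Let $d$ be the number of eigenvalues of $A_B$ in $[0,t_1^2]$.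

We claim $d\le D$. Say $B\subseteq I_1\cup I_2$ (two consecutive blocks; if $B$ lies in one block the bound is only better). On the $d$-dimensional spectral subspace, $\|T_Pv\|\le t_1\|v\|\le\delta\|v\|$. The vectors of this subspace that vanish on the $4r$ points of $(I_1\setminus I_1')\cup(I_2\setminus I_2')$ form a subspace of dimension $\ge d-4r$. Such a vector is $v=v_1+v_2$ with $v_j\in\ell^2(I_j')$. Since $I_1'$ and $I_2'$ are at distance $>r$,
$$\chi_{I_1'\cup I_2'}T_Pv=T_{I_1'}v_1+T_{I_2'}v_2,\qquad\text{so}\qquad\|(T_{I_1'}\oplus T_{I_2'})v\|\le\delta\|v\| .$$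
By Lemma 3 for the square of $T_{I_1'}\oplus T_{I_2'}$, this matrix has at least $d-4r$ eigenvalues in $[-\delta,\delta]$. By poorness there are at most $2(M-1)$. Thus $d\le4r+2(6r-1)\le16r=D$.

The $D+1$ disjoint intervals $(t_{k+1}^2,t_k^2]\subseteq[0,t_1^2]$, $1\le k\le D+1$, cannot all contain one of these at most $D$ eigenvalues. Let $k$ be minimal such that $(t_{k+1}^2,t_k^2]$ contains no eigenvalue of $A_B$, and put
$$\delta_2=t_k,\qquad\delta_1=t_{k+1}=c\,\delta_2,\qquad\text{so}\qquad\delta_*\le\delta_2\le c\,\delta .$$
($k,\delta_1,\delta_2$ depend on $B$.) Let $E$ be the spectral projection of $A_B$ for $[0,\delta_1^2]$. Since $A_B$ has no spectrum in $(\delta_1^2,\delta_2^2]$,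
$$\|T_Pv\|\le\delta_1\|v\|\quad(v\in\operatorname{ran}E),\qquad\|T_Pw\|\ge\delta_2\|(1-E)w\|\quad(w\in\ell^2(B)).\tag{2}$$

**Step 3: the modes in $\operatorname{ran}E$ are small on $\mathrm{out}$.** *This is where the gap (1) is used: a near-null mode cannot live on an interval where $T_P$ is bounded below.* Suppose the left end of $B$ is given by $J_i$. Let $g:P\to[0,1]$ be $1$ on $J_i^4$ and to its left, $0$ to the right of $J_i^5$, and linear in between, with Lipschitz constant $\le1/q$. For $v\in\operatorname{ran}E\subseteq\ell^2(B)$ we have $gv\in\ell^2(J_i)$. By (1), (2) and Lemma 2,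
$$\tfrac\delta2\|gv\|\le\|T_Pgv\|\le\|gT_Pv\|+\|[T_P,g]v\|\le\Big(\delta_1+\frac{(2r+1)r}q\Big)\|v\|\le2\delta_1\|v\|,$$
because $(2r+1)r/q\le c\delta_*\le c\delta_2=\delta_1$. As $g=1$ on $\mathrm{out}_l$, we get $\|\chi_{\mathrm{out}_l}v\|\le\|gv\|\le\frac{4\delta_1}\delta\|v\|$. At a gapped right end the reflected function (falling across $J_j^1$) gives $\|\chi_{\mathrm{out}_r}v\|\le\frac{4\delta_1}\delta\|v\|$. Since $4\sqrt2<6$,
$$\|\chi_{\mathrm{out}}v\|\le s\|v\|\quad(v\in\operatorname{ran}E),\qquad s:=\frac{6\delta_1}\delta=\frac{6c\,\delta_2}\delta\le6c^2\le6\cdot10^{-4}.\tag{3}$$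

**Step 4: truncated projections.** *This step replaces $E$ by a projection $Q_B$ living on $B^\circ$, with nearly the same properties.* Let $Q_B$ be the orthogonal projection onto $\chi_{B^\circ}\operatorname{ran}E\subseteq\ell^2(B^\circ)$.

*$T_P$ is small on $\operatorname{ran}Q_B$.* Let $v\in\operatorname{ran}E$ and $w=\chi_{B^\circ}v=v-\chi_{\mathrm{out}}v$. By (3), $\|w\|\ge\frac12\|v\|$, and $\|T_Pw\|\le\|T_Pv\|+\|\chi_{\mathrm{out}}v\|\le(\delta_1+s)\|v\|\le2(\delta_1+s)\|w\|$. Since $\delta_1=s\delta/6\le s/6$,
$$\|T_PQ_B\|\le2(\delta_1+s)\le3s=\frac{18c}\delta\,\delta_2\le0.2\,\delta_2 .\tag{4}$$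

*$T_P$ is bounded below off $\operatorname{ran}Q_B$.* Let $w\in\ell^2(B)$ with $Q_Bw=0$. For a unit vector $v\in\operatorname{ran}E$ we have $\langle w,\chi_{B^\circ}v\rangle=0$, so $|\langle w,v\rangle|=|\langle w,\chi_{\mathrm{out}}v\rangle|\le s\|w\|$. Hence $\|Ew\|\le s\|w\|$ and $\|(1-E)w\|\ge0.9\|w\|$. By (2), $\|T_Pw\|\ge0.9\,\delta_2\|w\|$. By (4), $\|Q_BT_Pw\|\le\|T_PQ_B\|\|w\|\le0.2\,\delta_2\|w\|$. Therefore
$$\|(1-Q_B)T_Pw\|\ge0.7\,\delta_2\|w\|\ge0.7\,\delta_*\|w\|\qquad(w\in\ell^2(B),\ Q_Bw=0).\tag{5}$$

Here one sees why a fixed cutoff would not do. With $\delta_1=\delta_2$ in place of $\delta_1=c\delta_2$ the bound in (4) becomes $3s=18\delta_2/\delta$, which exceeds the lower bound $0.9\,\delta_2$ it has to be compared with. The factor $c=\delta/100$ gained in Step 2 is what makes (5) positive.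

**Step 5: the operator $T_P'$.** *This step lifts all the removed modes to the value $\delta$ and checks size and propagation.* Put
$$Q=\sum_BQ_B,\qquad T_P'=(1-Q)T_P(1-Q)+\delta Q .$$
The $Q_B$ are mutually orthogonal, as the sets $B^\circ$ are disjoint. The ranges of the $T_PQ_B$ are supported in the $r$-neighbourhoods of the sets $B^\circ$; these are disjoint because the sets are at distance $>2r$. So
$$\|T_PQ\|=\sup_B\|T_PQ_B\|\le0.2\,c\,\delta,$$
using (4) and $\delta_2\le c\delta$. From $T_P-(1-Q)T_P(1-Q)=QT_P+(1-Q)T_PQ$ we get $\|T_P'-T_P\|\le2\|T_PQ\|+\delta\le2\delta$. Each $B$ lies in two blocks, so $Q$ has propagation $<4N$, and $T_P'$ has propagation $\le8N+r\le9N$.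

**Step 6: a partition of unity adapted to the pieces.** *This step prepares the passage from one $B$ to all of $P$.* Let $\theta_i:P\to[0,\pi/2]$ be $0$ to the left of $J_i^3$, $\pi/2$ to its right, and linear across $J_i^3$, with Lipschitz constant $\le\pi/(2q)$. For $B$ with left end given by $J_i$ and right end given by $J_{i+1}$ put $h_B=\sin\theta_i\cos\theta_{i+1}$. At a free end omit the corresponding factor. Then:

* $\sum_Bh_B^2=1$. Wherever $\theta_{i+1}>0$ we have $\theta_i=\pi/2$, so $\sin^2\theta_i\cos^2\theta_{i+1}=\sin^2\theta_i-\sin^2\theta_{i+1}$, and the sum telescopes. At a given point $\sin^2\theta_i=1$ for very negative $i$ and $0$ for very large $i$, where such $i$ exist. At a first block the term is $\cos^2\theta_1=1-\sin^2\theta_1$, at a last block it is $\sin^2\theta_n$, and these complete the sum to $1$.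
* Each $h_B$ has Lipschitz constant $\le\pi/(2q)\le2/q$, since between two neighbouring points at most one factor changes.
* $h_B=1$ on $B^\circ$: there $\theta_i=\pi/2$ and $\theta_{i+1}=0$. Since $\sum h^2=1$, it follows that $h_B=0$ on $B'^\circ$ for $B'\ne B$.
* $B^\circ\subseteq\operatorname{supp}h_B\subseteq B$, and $\operatorname{supp}h_B$ has distance $>r$ from $B'^\circ$ for $B'\neq B$: they are separated by some $J_i^2$ or $J_i^4$, of length $q>2r$.

**Step 7: the lower bound on one piece.** *For $u\in\ell^2(\operatorname{supp}h_B)$ we show $\|T_P'u\|\ge0.7\,\delta_*\|u\|$.* Put $w=(1-Q_B)u$, again in $\ell^2(\operatorname{supp}h_B)$. For $B'\ne B$ we have $Q_{B'}u=0$, because $\operatorname{supp}h_B$ misses $B'^\circ$, and $Q_{B'}T_Pw=0$, because $T_Pw$ is supported within $r$ of $\operatorname{supp}h_B$. Hence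
$$T_P'u=(1-Q_B)T_Pw+\delta Q_Bu,$$
with orthogonal summands. As $w\in\ell^2(B)$ and $Q_Bw=0$, (5) applies, and since $\delta\ge0.7\,\delta_*$,
$$\|T'_Pu\|^2\ge(0.7\,\delta_*)^2\big(\|w\|^2+\|Q_Bu\|^2\big)=(0.7\,\delta_*)^2\|u\|^2 .$$

**Step 8: the commutators $[T'_P,h_B]$.** *This step shows that the pieces can be glued at small cost.* The function $h_B$ is constant on each $B'^\circ$, so $Q$ commutes with $h_B$, and $[T_P',h_B]=(1-Q)[T_P,h_B](1-Q)$. Suppose the entry of $[T_P,h_B]$ at $(x,y)$ is nonzero. Then $|x-y|\le r$ and $h_B(x)\ne h_B(y)$. If neither point lay in a set $J_j^3$ at a gapped end of $B$, then $h_B(x),h_B(y)\in\{0,1\}$ and the points would lie on opposite sides of such a $J_j^3$, at distance $>q>r$. So one of them lies in a $J_j^3$ and the other is within $r<q$ of it. With $X_B$ the union of $J_j^2\cup J_j^3\cup J_j^4$ over the at most two $J_j$ at the gapped ends of $B$, this says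
$$[T_P,h_B]=\chi_{X_B}[T_P,h_B]\chi_{X_B}.$$
Now $X_B$ is disjoint from every $B'^\circ$, so $Q\chi_{X_B}=0$ and $[T'_P,h_B]=[T_P,h_B]$. By Lemma 2 its norm is at most
$$\tau:=\frac{2(2r+1)r}q\le2c\,\delta_* .$$
Each point lies in at most two of the sets $X_B$, because each $J_j$ is at the end of exactly two pieces. Hence
$$\sum_B\|[T_P',h_B]v\|^2\le\tau^2\sum_B\|\chi_{X_B}v\|^2\le2\tau^2\|v\|^2\qquad(v\in\ell^2(P)).$$

**Step 9: gluing.** *We combine Steps 6, 7 and 8.* For $v\in\ell^2(P)$,
$$0.49\,\delta_*^2\|v\|^2=\sum_B0.49\,\delta_*^2\|h_Bv\|^2\le\sum_B\|T'_Ph_Bv\|^2\le2\sum_B\|h_BT_P'v\|^2+2\sum_B\|[T'_P,h_B]v\|^2$$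
$$\le2\|T_P'v\|^2+4\tau^2\|v\|^2\le2\|T'_Pv\|^2+16c^2\delta_*^2\|v\|^2 .$$
As $16c^2\le0.0016$, this gives $\|T_P'v\|^2\ge0.24\,\delta_*^2\|v\|^2$, so $\|T'_Pv\|\ge0.4\,\delta_*\|v\|$. $\square$

## 7. Rich blocks pay for the cuts

We now prove items 1–3 of Proposition 4.

**Step 1: bookkeeping in a rich block.** *We reserve null vectors and list the coordinates to be neutralised.* Let $I$ be rich. Let $E_I\le\chi_{I'}$ be the spectral projection of $T_{I'}$ for $[-\delta,\delta]$; its rank is $\ge M=6r$. Let $F_I$ be the projection onto the vectors in $\operatorname{ran}E_I$ that vanish on the first $r$ and last $r$ points of $I'$. These are $2r$ linear conditions, so $\operatorname{rank}(E_I-F_I)\le2r$ and $\operatorname{rank}F_I\ge4r$. Put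
$$S_I=\chi_{I\setminus I'}+(E_I-F_I),$$
a projection orthogonal to $F_I$, of rank $\le2r+2r=4r\le\operatorname{rank}F_I$. So there is a partial isometry $V_I$ on $\ell^2(I)$ with $V_I^*V_I=S_I$ and $V_IV_I^*\le F_I$. (This count explains $M=6r$.)

Let $F,S,V$ be the sums of $F_I,S_I,V_I$ over all rich $I$, and $G=1-F-S$. With $P$ ranging over the maximal runs of poor blocks,
$$G=\bigoplus_{I\text{ rich}}(\chi_{I'}-E_I)\ \oplus\ \bigoplus_P\chi_P .$$

**Step 2: disconnect $F$.** *We make the reserved vectors exact null vectors.* If $v\in\operatorname{ran}F_I$, then $v$ is supported in $I'$ away from its first and last $r$ points, so $Tv=T_{I'}v\in\ell^2(I')$ and $\|Tv\|\le\delta\|v\|$. These images are orthogonal for different $I$, so $\|TF\|\le\delta$. Hence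
$$T_1:=(1-F)T(1-F)\quad\text{satisfies}\quad\|T_1-T\|=\|FT+(1-F)TF\|\le2\delta .$$

**Step 3: on $\operatorname{ran}G$ the operator decouples.** *This is why the points of $I\setminus I'$ were put into $S$.* For rich $I$, points of $I'$ and of $\mathbb Z\setminus I$ are at distance $>r$. Distinct runs $P$ are separated by a rich block, of length $\ge N>r$. So $GT_1G=GTG$ is the direct sum of the operators $(\chi_{I'}-E_I)T_{I'}(\chi_{I'}-E_I)$, $I$ rich, and the operators $T_P$. The former are bounded below by $\delta$ on $\operatorname{ran}(\chi_{I'}-E_I)$, by the choice of $E_I$.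

**Step 4: repair the poor runs.** *We insert Lemma 6.* Let $T_2=T_1+\sum_P(T'_P-T_P)$. The summands live on disjoint sets $P$, so $\|T_2-T_1\|\le2\delta$. As $\chi_P\le G$ and $F,S,G$ are mutually orthogonal,
$$T_2F=FT_2=0,\qquad ST_2S=STS,\qquad ST_2G=STG .$$
The operator $a:=GT_2G$ is the direct sum of the rich summands of Step 3 and the $T'_P$. So on $\operatorname{ran}G$ it is bounded below by $\alpha:=0.4\,\delta_*\le\delta$.

**Step 5: pair $S$ with reserved null vectors.** *This is the corner matrix of Section 3.* Put
$$\tilde T=T_2+\delta(V+V^*)+\delta(F-VV^*).$$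
Since $V$ maps $\operatorname{ran}S$ isometrically onto $\operatorname{ran}VV^*\subseteq\operatorname{ran}F$, which is orthogonal to $\operatorname{ran}S$, the operator $V+V^*$ is a self-adjoint unitary on $\operatorname{ran}S\oplus\operatorname{ran}VV^*$ and zero on the complement. The projection $F-VV^*$ lives on that complement. So $\|\tilde T-T_2\|\le\delta$, and
$$\|\tilde T-T\|\le2\delta+2\delta+\delta=5\delta .$$
This is item 1. For item 3: $F$ and $V$ act inside blocks and have propagation $<2N$, hence $T_1$ has propagation $\le4N+r\le9N$; the terms $T'_P-T_P$ have propagation $\le9N$, the others $<2N$.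

**Step 6: lower bound.** *We read off item 2 from Lemma 1.* On $\operatorname{ran}(F-VV^*)$ the operators $T_2$, $V$ and $V^*$ vanish, so $\tilde T=\delta$ there. The orthogonal complement is $\operatorname{ran}S\oplus\operatorname{ran}G\oplus\operatorname{ran}VV^*$. Identify $\operatorname{ran}VV^*$ with $\operatorname{ran}S$ via $V$. Then, by the relations in Step 4,
$$\tilde T=\begin{pmatrix}b&x&\delta\\x^*&a&0\\\delta&0&0\end{pmatrix},\qquad b=STS,\quad x=STG,\quad\|b\|,\|x\|\le1 .$$
By Lemma 1, $\tilde T$ is bounded below by $\kappa:=\alpha\delta^2/7\le\delta$, which depends only on $r$ and $\delta$. This is item 2. Theorem A is now proved. $\blacksquare$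

## 8. Locality of the construction

*We check item 4 of Proposition 4, which lets us run the construction over a whole family of operators at once.* Let $\Pi=\sum_P\chi_P$, and let $Q$ now denote the sum of the $Q_B$ over all pieces $B$ of all runs. Since $T$ has no entries between different runs,
$$\tilde T=(1-F)T(1-F)+(\Pi-Q)T(\Pi-Q)-\Pi T\Pi+\delta Q+\delta(V+V^*)+\delta(F-VV^*).\tag{6}$$

*Data of one block.* Richness of $I$ and $E_I,F_I,S_I$ depend only on $T_I$. Choose $V_I$ as a fixed function of $|I|$ and of the matrix $T_I$ transported to $\{1,\dots,|I|\}$. For a poor block, $J(I)$ depends only on $T_I$: for $v\in\ell^2(K_a)$, $K_a\subseteq I'$, the vector $Tv$ is supported in $I$.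

*Data of one piece.* The points of $P$ within $r$ of $B$ lie in the at most two blocks meeting $B$: at a gapped end because $J_i\subseteq I_i'$, at a free end because $P$ stops there. So $A_B$, hence $k$, $E$ and $Q_B$, depend only on the compression of $T$ to these blocks and on which ends are free, that is, on richness of a neighbouring block.

*Data at one point.* Let $p$ lie in a block $I$. Only pieces contained in $I$ and its two neighbours can meet $I$. So the rows and columns at $p$ of $F,V,V^*,VV^*,\Pi,Q$ are determined by the three blocks consisting of $I$ and its neighbours. These blocks, and the left endpoints that delimit them, lie within $4N$ of $p$.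

*Data of one entry.* If $|n-m|>9N$, then $\tilde T_{nm}=0$. Otherwise each term in (6) has at most one factor $T$ with at most one factor on each side: row $n$ of the left factor uses data within $4N$ of $n$, column $m$ of the right factor uses data within $4N$ of $m$, hence within $13N$ of $n$, and the entries $T_{kl}$ between them have $|k-n|<4N$, $|l-m|<4N$. Everything lies within $20N$ of $n$, and all rules are translation invariant. This is item 4, and Proposition 4 is completely proved. $\blacksquare$

## 9. Spaces that embed coarsely into $\mathbb Z$

**Lemma 7.** *If a unital $C^*$-algebra $A$ has real rank zero and $p\in A$ is a projection, then $pAp$ has real rank zero.*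

*Proof.* Let $a=a^*\in pAp$ and $0<\varepsilon<\frac12$. Choose $b=b^*\in A$ invertible with $\|b-(a+1-p)\|<\varepsilon$. Then $d=(1-p)b(1-p)$ is within $\varepsilon$ of $1-p$, so it has an inverse $d^{-1}$ in $(1-p)A(1-p)$ of norm $\le2$, and $\|pb(1-p)\|<\varepsilon$. Put $e=pbp-pbd^{-1}bp$ and $L=1+pbd^{-1}$. As $pbd^{-1}\in pA(1-p)$ has square zero, $L$ is invertible, and multiplying out gives $L(e+d)L^*=b$. So $e+d$ is invertible, hence $e$ is invertible in $pAp$. It is self-adjoint and $\|e-a\|<\varepsilon+2\varepsilon^2$. $\square$

*Proof of Corollary C.* Let $f:X\to\mathbb Z$ be a coarse embedding. Its fibres have uniformly bounded diameter, so by bounded geometry their cardinalities are $\le k$ for some $k\ge1$. Enumerate each fibre injectively by $i(x)\in\{0,\dots,k-1\}$ and put $g(x)=kf(x)+i(x)$. Then $g$ is injective, and it is a coarse embedding because $|g-kf|<k$. Let $Y=g(X)$. The unitary $\ell^2(X)\cong\ell^2(Y)$ induced by $g$ matches finite propagation operators with finite propagation operators in both directions, so $C^*_u(X)\cong C^*_u(Y)$. Extending by zero, the finite propagation operators on $\ell^2(Y)$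 are exactly the compressions $\chi_YT\chi_Y$ of finite propagation operators on $\ell^2(\mathbb Z)$. Taking closures, $C_u^*(Y)=\chi_YC_u^*|\mathbb Z|\chi_Y$. Apply Theorem A and Lemma 7. $\blacksquare$

## 10. Crossed products by $\mathbb Z$ and the obstruction from periodic points

**Recollection.** $C_0(X)\rtimes_\sigma\mathbb Z$ is the $C^*$-algebra in which the finite sums $\sum_kf_ku^k$, $f_k\in C_0(X)$, are dense, where $u$ is a unitary (a multiplier if $X$ is not compact) with $ufu^*=f\circ\sigma^{-1}$. Every pair consisting of a representation of $C_0(X)$ and a unitary satisfying this relation extends to the crossed product. For $x\in X$ let $\pi_x$ be the representation on $\ell^2(\mathbb Z)$ with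
$$(\pi_x(f)\xi)(n)=f(\sigma^nx)\xi(n),\qquad(\pi_x(u)\xi)(n)=\xi(n-1).$$
Since $\mathbb Z$ is amenable, the regular representation $\bigoplus_x\pi_x$ is faithful. An invariant ideal of the coefficient algebra gives an ideal of the crossed product.

*Example.* Let $X=\mathbb Z$ and $\sigma(n)=n+1$. All $\pi_x$ are unitarily equivalent, so $\pi_0$ is faithful. Its image is generated by $c_0$-diagonals times shifts, so it is the algebra of compact operators, which has real rank zero. There are no periodic points, in accordance with Theorem B.

From Brown–Pedersen, *$C^*$-algebras of real rank zero*, J. Funct. Anal. 99 (1991), we use that real rank zero passes to hereditary $C^*$-subalgebras, in particular to ideals. It also passes to quotients: lift a self-adjoint element to a self-adjoint one, approximate upstairs by elements of finite spectrum, and map down.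

**Necessity in Theorem B.** *A periodic orbit produces a quotient $M_n(C(\mathbb T))$, which has the defect of $C(\mathbb T)$.* Let $x$ have minimal period $n$. In $M_n(C(\mathbb T))$ with basis vectors $e_0,\dots,e_{n-1}$ put
$$\pi(f)=\operatorname{diag}\big(f(x),f(\sigma x),\dots,f(\sigma^{n-1}x)\big),\qquad We_j=e_{j+1}\ (j<n-1),\quad We_{n-1}=z\,e_0 .$$
Then $W\pi(f)W^*e_{j+1}=f(\sigma^jx)e_{j+1}$ and $W\pi(f)W^*e_0=f(\sigma^{n-1}x)e_0=f(\sigma^{-1}x)e_0$, so $W\pi(f)W^*=\pi(f\circ\sigma^{-1})$. We obtain a homomorphism $C_0(X)\rtimes_\sigma\mathbb Z\to M_n(C(\mathbb T))$. It is onto. Indeed, the points $x,\dots,\sigma^{n-1}x$ are distinct, so the image contains all diagonal matrix units $e_{jj}$, hence $e_{j+1,j}=e_{j+1,j+1}W$ for $j<n-1$, and $z^{\pm1}e_{00}=e_{00}W^{\pm n}$, and these generate $M_n(C(\mathbb T))$.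

If $C_0(X)\rtimes_\sigma\mathbb Z$ had real rank zero, so would $M_n(C(\mathbb T))$, and there would be $g=g^*$ with finite spectrum and $\|g-(z+\bar z)1_n\|\le\frac12$. The largest eigenvalue of $g(z)$ depends continuously on $z\in\mathbb T$ and takes values in a finite set, so it is constant. But it lies within $\frac12$ of $2\operatorname{Re}z$, which takes both values $\pm2$. Contradiction.

## 11. Aperiodic homeomorphisms of compact spaces

Let $X$ be compact and totally disconnected, and let $\sigma$ have no periodic points. Along each orbit an element of the crossed product looks like a band matrix. We apply Proposition 4 on all orbits at once. The blocks must be chosen continuously in $x$; this is the job of the next lemma.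

**Lemma 8 (markers).** *For each $N$ there is a clopen $Y\subseteq X$ with $Y\cap\sigma^jY=\emptyset$ for $0<|j|<N$ and $\bigcup_{|j|<N}\sigma^jY=X$. For every $x$ the set $\{n:\sigma^nx\in Y\}$ is then the set of left endpoints of a partition of $\mathbb Z$ into intervals of lengths in $[N,2N)$.*

*Proof.* Since $\sigma^jx\ne x$ for all $x$ and all $0<|j|<N$, and $X$ is compact with a base of clopen sets, $X$ is covered by finitely many clopen $U_1,\dots,U_l$ with $U_i\cap\sigma^jU_i=\emptyset$ for $0<|j|<N$. Put $Y_1=U_1$ and
$$Y_{i+1}=Y_i\cup W_i,\qquad W_i=U_{i+1}\setminus\bigcup_{|j|<N}\sigma^jY_i,\qquad Y=Y_l .$$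
Disjointness of $Y_{i+1}$ and $\sigma^jY_{i+1}$ for $0<|j|<N$ follows by induction from four facts: $Y_i\cap\sigma^jY_i=\emptyset$; $W_i\cap\sigma^jW_i=\emptyset$, as $W_i\subseteq U_{i+1}$; $W_i\cap\sigma^jY_i=\emptyset$ by definition; and $Y_i\cap\sigma^jW_i=\sigma^j(\sigma^{-j}Y_i\cap W_i)=\emptyset$. Moreover $U_{i+1}\subseteq\bigcup_{|j|<N}\sigma^jY_{i+1}$, and so $\bigcup_{|j|<N}\sigma^jY=X$.

Call $n$ a visit of $x$ if $\sigma^nx\in Y$. For each $n$ we have $\sigma^nx\in\sigma^jY$ for some $|j|<N$, so $n-j$ is a visit: every integer is at distance $<N$ from a visit. So visits are unbounded in both directions. Two different visits differ by at least $N$ by disjointness. A gap $\ge2N$ after a visit $n$ would leave $n+N$ without a visit at distance $<N$. So the gaps lie in $[N,2N-1]$. $\square$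

**Step 1: elements as families of matrices.** *We describe a dense subalgebra by what it does on orbits.* For $a=\sum_{|k|\le K}f_ku^k$ we have $\pi_x(a)_{nm}=f_{n-m}(\sigma^nx)$. Let $\mathcal A$ be the dense $*$-subalgebra of those $a$ with all $f_k$ locally constant. For $a\in\mathcal A$ the family $T^x=\pi_x(a)$ satisfies $T^{\sigma x}_{n,m}=T^x_{n+1,m+1}$, has uniformly bounded propagation, and has entries locally constant in $x$. Conversely, let a family $(T^x)$ have these three properties. Put $f_k(x)=T^x_{0,-k}$, which is locally constant and zero for large $|k|$, and $b=\sum_kf_ku^k\in\mathcal A$. Then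
$$\pi_x(b)_{nm}=f_{n-m}(\sigma^nx)=T^{\sigma^nx}_{0,m-n}=T^x_{n,m} .$$

**Step 2: perturbing all orbits at once.** *Here locality is used.* Self-adjoint elements of $\mathcal A$ are dense in the self-adjoint elements. By scaling it suffices to approximate $a=a^*\in\mathcal A$ with $\|a\|\le1$ such that all $\pi_x(a)$ have propagation $\le r$, $r\ge1$. Given $\delta\in(0,1]$, take $N,\kappa$ from Proposition 4 and $Y$ from Lemma 8 for this $N$. Apply Proposition 4 to each $T^x=\pi_x(a)$ with the blocks given by the visits of $x$, with the same rule for all $x$. By item 4, $\tilde T^x_{nm}$ is a function of finitely many locally constant functions of $x$, namely the entries $T^x_{kl}$ and the values $1_Y(\sigma^kx)$ in a fixed finite window. So it is locally constant in $x$. Passing from $x$ to $\sigma x$ translates both the matrix and the set of visits by one, so translation invariance of the rule gives $\tilde T^{\sigma x}_{n,m}=\tilde T^x_{n+1,m+1}$. The propagation is $\le9N$. By Step 1, $\tilde T^x=\pi_x(b)$ for some $b\in\mathcal A$.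

**Step 3: conclusion.** *We transfer the estimates back.* By faithfulness of $\bigoplus_x\pi_x$, $b=b^*$ and $\|a-b\|=\sup_x\|T^x-\tilde T^x\|\le5\delta$. All $\pi_x(b)$ are self-adjoint and bounded below by the same $\kappa$, so $\bigoplus_x\pi_x(b)$ is invertible, and $b$ is invertible by spectral permanence. So $C(X)\rtimes_\sigma\mathbb Z$ has real rank zero.

## 12. Locally compact spaces and freeness on $\beta X$

Let now $X$ be locally compact, totally disconnected, Hausdorff, and let $\sigma$ have no periodic points. The plan is to embed $C_0(X)\rtimes\mathbb Z$ as an ideal in a crossed product to which Section 11 applies. The danger is that a compactification may acquire periodic points; the one-point compactification does, since the added point is fixed.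

**Step 1: reduction to $\sigma$-compact $X$.** *Countability is needed below.* Self-adjoint finite sums $\sum f_ku^k$ with $f_k\in C_c(X)$ are dense in the self-adjoint elements. Given such a sum, the $f_k$ are supported in a common compact open set $W$, since $X$ has a base of compact open sets. The sum lies in $C_0(X_0)\rtimes\mathbb Z$ with $X_0=\bigcup_{k\in\mathbb Z}\sigma^kW$ open, invariant and $\sigma$-compact. If $C_0(X_0)\rtimes\mathbb Z$ has real rank zero, the sum is a limit of self-adjoint elements of finite spectrum. So we may assume $X$ $\sigma$-compact.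

**Step 2: $\beta X$ is totally disconnected.** *This makes Section 11 applicable to $\beta X$.* Let $\beta X$ be the spectrum of $C_b(X)$, with the homeomorphism induced by $\sigma$. Cover $X$ by countably many compact open sets and subtract from each the union of its predecessors; so $X$ is a countable disjoint union of compact open sets $W_k$. Let $f\in C_b(X)$ be real and $\varepsilon>0$. On each $W_k$ there is a locally constant function within $\varepsilon$ of $f$ with values in a finite grid not depending on $k$. Together these form a continuous function of finite range on $X$ within $\varepsilon$ of $f$. Hence $C_b(X)$ is the closed span of its projections. So two distinct points of $\beta X$ are distinguished by a projection, that is, separated by a clopen set.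

**Step 3: no periodic points in $\beta X$.** *A three-colouring certifies freeness by finitely many projections, and this survives in $\beta X$.* Let $n\ge1$. Since $\sigma^nx\ne x$, each $x$ has a compact open neighbourhood $U$ with $U\cap\sigma^nU=\emptyset$. By $\sigma$-compactness countably many of these cover $X$, and making them disjoint we get a partition $X=\bigsqcup_kW_k$ into countably many compact open sets with $W_k\cap\sigma^nW_k=\emptyset$. Define $c:X\to\{0,1,2\}$ inductively on $W_1,W_2,\dots$: for $x\in W_k$ let $c(x)$ be the least colour different from the colours of those of $\sigma^nx,\sigma^{-n}x$ that lie in $W_1\cup\dots\cup W_{k-1}$. At most two colours are forbidden, so this is possible, and $c$ is locally constant by induction. The points $x$ and $\sigma^nx$ never lie in the same $W_k$, so the one coloured later avoids the colour of the other. Thus $c(x)\ne c(\sigma^nx)$ for all $x$.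

The projections $e_i=1_{\{c=i\}}\in C_b(X)$ satisfy $e_0+e_1+e_2=1$ and $e_i\cdot(e_i\circ\sigma^n)=0$. Let $\varphi$ be a character of $C_b(X)$ fixed by $\sigma^n$. Some $\varphi(e_i)$ equals $1$, and then $\varphi(e_i\circ\sigma^n)=1$ too, so $\varphi(e_i\cdot(e_i\circ\sigma^n))=1$, contradicting $e_i\cdot(e_i\circ\sigma^n)=0$. So the homeomorphism of $\beta X$ has no periodic points.

**Step 4: conclusion.** *We descend to the ideal.* By Section 11, $C(\beta X)\rtimes\mathbb Z$ has real rank zero. Since $C_0(X)$ is an invariant ideal of $C_b(X)=C(\beta X)$, the algebra $C_0(X)\rtimes_\sigma\mathbb Z$ is an ideal of $C(\beta X)\rtimes\mathbb Z$, hence has real rank zero by the result of Brown–Pedersen quoted in Section 10. Together with the necessity part proved there, this proves Theorem B. $\blacksquare$
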